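# Slope-stable exceptional bundles of unbounded rank on simply connected surfaces with $K$ ample

All varieties are over $\mathbb C$.

## 1. Stable exceptional bundles on surfaces with $-K$ ample

**Definition (exceptional bundle).** A vector bundle $F$ on a smooth projective surface is *exceptional* if $\operatorname{Hom}(F,F)=\mathbb C$ and $\operatorname{Ext}^i(F,F)=0$ for $i>0$.

Since $\operatorname{Ext}^i(F,F)=H^i(\mathcal End\,F)$, a line bundle is exceptional exactly when $h^1(\mathcal O)=h^2(\mathcal O)=0$. A bundle of higher rank appears in Example 1 below.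

**Definition (slope stability).** Let $N$ be a nef class on a smooth projective surface. A torsion-free sheaf $A$ of rank $k>0$ has slope $c_1(A)\cdot N/k$. A bundle $F$ of rank $r$ is *slope stable* with respect to $N$ if every subsheaf of rank $k$, $0<k<r$, has strictly smaller slope than $F$. Equivalently, every torsion-free quotient of rank $k$, $0<k<r$, has strictly larger slope. (Passing from a subsheaf to its saturation adds an effective class or $0$ to $c_1$, and this has degree $\ge0$ against $N$.)

We ask how large the rank of a stable exceptional bundle can be on a fixed surface. The conjecture that we will treat concerns surfaces with $K$ ample. We begin with the easy situation, where $-K$ is ample and there is a smooth elliptic curve in $|-K|$.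

We use three textbook facts about an elliptic curve $E$ (Atiyah).

1. A bundle on $E$ with $\operatorname{End}=\mathbb C$ is stable, and its degree is coprime to its rank.
2. If $\gcd(r,d)=1$, then for each line bundle $N$ of degree $d$ there is exactly one stable bundle of rank $r$ and determinant $N$, up to isomorphism.
3. The pullback of a semistable bundle under a finite morphism of smooth projective curves is semistable (characteristic $0$; this holds for curves of any genus). A semistable bundle whose rank and degree are coprime is stable.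

Let
$$a_0=0,\quad a_1=1,\quad a_{n+1}=4a_n-a_{n-1},\qquad r_n=a_{n+1}-a_n,$$
so $a_n=0,1,4,15,56,209,\dots$ and $r_n=1,3,11,41,153,571,\dots$.

**Proposition 1.** For every $n\ge1$ there is an exceptional bundle of rank $r_n$ on $\mathbb P^1\times\mathbb P^1$.

**Step 1: linear algebra.** The purpose is to produce matrices with only scalar symmetries. Let $V$ be a vector space of dimension $4$, let $\dim M_1=d_1$, $\dim M_2=d_2$, and let $\phi:M_1\to M_2\otimes V$ be linear. Put
$$\partial_\phi:\operatorname{End}M_1\oplus\operatorname{End}M_2\to\operatorname{Hom}(M_1,M_2\otimes V),\qquad (A,B)\mapsto(B\otimes1)\phi-\phi A,$$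
and $\operatorname{End}(\phi)=\ker\partial_\phi$, which contains the scalars. Then
$$\dim\ker\partial_\phi-\dim\operatorname{coker}\partial_\phi=d_1^2+d_2^2-4d_1d_2.\tag{1}$$
For $(d_1,d_2)=(a_n,a_{n+1})$ the right side is $1$: it is $1$ for $(0,1)$, and replacing $(d_1,d_2)$ by $(d_2,4d_2-d_1)$ gives $d_2^2+(4d_2-d_1)^2-4d_2(4d_2-d_1)=d_1^2+d_2^2-4d_1d_2$.

We claim that for $(d_1,d_2)=(a_n,a_{n+1})$ a general $\phi$ is injective and has $\operatorname{End}(\phi)=\mathbb C$; by (1), then also $\operatorname{coker}\partial_\phi=0$. Both conditions are open, so one such $\phi$ suffices. (This is the case of the preprojective representations of the $4$-Kronecker quiver in the theory of Bernstein–Gelfand–Ponomarev.) We use induction on $n$. For $n=0$ take $M_1=0$, $M_2=\mathbb C$, $\phi=0$.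

Let $\phi$ be as claimed for $n$, let $\psi:M_2\otimes V\to R$ be its cokernel, so $\dim R=4a_{n+1}-a_n=a_{n+2}$, and let $\psi':M_2\to R\otimes V^*$ correspond to $\psi$. An element of $\operatorname{End}(\psi')$ is a pair $(B,C)$ with $C\psi=\psi(B\otimes1)$. Given $B$, such a $C$ exists iff $B\otimes1$ preserves $\ker\psi=\phi(M_1)$, and it is then unique. Likewise $B\otimes 1$ preserves $\phi(M_1)$ iff there is $A$ with $(B\otimes1)\phi=\phi A$, and $A$ is then unique since $\phi$ is injective. So $\operatorname{End}(\psi')\cong\operatorname{End}(\phi)=\mathbb C$.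

It remains to see that $\psi'$ is injective. If $\psi'(m)=0$ with $m\ne0$, then $m\otimes V\subset\phi(M_1)$. Choose a linear form $f$ on $M_2$ with $f(m)\ne0$ and put $B=f(\cdot)\,m$. Then $B\otimes1$ maps $M_2\otimes V$ into $m\otimes V\subset\phi(M_1)$, so $B$ is part of an element of $\operatorname{End}(\phi)=\mathbb C$ and is a scalar. As $B$ has rank one, $d_2=1$, so $n=0$; but then $\phi(M_1)=0\not\supset m\otimes V$. This contradiction proves the claim for $n+1$ (identify $V^*$ with $V$).

**Step 2: from matrices to bundles.** The purpose is to turn $\phi$ into a bundle whose self-Exts are $\ker\partial_\phi$ and $\operatorname{coker}\partial_\phi$. Let $V=H^0(\mathcal O(1,1))$, let $n\ge1$ and let $\phi:M_1\to M_2\otimes V$ be general with $(d_1,d_2)=(a_n,a_{n+1})$. View $\phi$ as a map $M_1\otimes\mathcal O\to M_2\otimes\mathcal O(1,1)$. Since $\mathcal O(1,1)$ is globally generated, the locus where a general such map is not injective on fibres has codimension $d_2-d_1+1=r_n+1\ge3$ or is empty; on a surface it is empty. So there is an exact sequence with a bundle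 $G$ of rank $r_n$:
$$0\to M_1\otimes\mathcal O\xrightarrow{\ \phi\ }M_2\otimes\mathcal O(1,1)\to G\to0.\tag{2}$$
As $H^*(\mathcal O(-1,-1))=0$, applying $R\mathrm{Hom}(\mathcal O(1,1),-)$ to (2) gives $R\mathrm{Hom}(\mathcal O(1,1),G)=M_2$ in degree $0$. As $\mathcal O$ and $\mathcal O(1,1)$ have no higher cohomology, $R\mathrm{Hom}(\mathcal O,G)=(M_2\otimes V)/\phi(M_1)$ in degree $0$. Now apply $R\mathrm{Hom}(-,G)$ to (2): $\operatorname{Ext}^2(G,G)=0$, and $\operatorname{Hom}(G,G)$, $\operatorname{Ext}^1(G,G)$ are the kernel and cokernel of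
$$\operatorname{End}M_2\to\operatorname{Hom}\bigl(M_1,(M_2\otimes V)/\phi(M_1)\bigr).$$
Since $\phi$ is injective, composition with $\phi$ embeds $\operatorname{End}M_1$ in $\operatorname{Hom}(M_1,M_2\otimes V)$ with quotient the target above, so these are also the kernel and cokernel of $\partial_\phi$. By Step 1 they are $\mathbb C$ and $0$. $\square$

**Example 1.** For $n=1$, $\phi$ is a general element of $\mathbb C^4\otimes V$, hence an isomorphism $(\mathbb C^4)^*\cong V$, and (2) is the Euler sequence restricted to the quadric in $\mathbb P^3$: $G=\mathcal T_{\mathbb P^3}|_{\mathbb P^1\times\mathbb P^1}$ has rank $3$. In general $c_1(G)=a_{n+1}(1,1)$.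

**Proposition 2.** Let $b:D\to\mathbb P^1\times\mathbb P^1$ be a blow-up of finitely many points (possibly none) such that $-K_D$ is ample, and let $E\in|-K_D|$ be smooth. Let $G$ be an exceptional bundle of rank $r$ on $\mathbb P^1\times\mathbb P^1$, and write $G$ also for $b^*G$. Then $G$ is exceptional on $D$, $G|_E$ is stable, $e:=\deg G|_E=c_1(G)\cdot(-K_D)$ is coprime to $r$, and $G$ is slope stable with respect to $-K_D$.

*Proof.* As $Rb_*\mathcal O_D=\mathcal O$, the groups $H^i(\mathcal End\,G)$ do not change under $b^*$. The curve $E$ has genus $1$ by adjunction, and is connected since $H^1(\mathcal O_D(-E))=H^1(K_D)=0$. Because $K_D=-E$, Serre duality gives $H^i(\mathcal End\,G(-E))\cong H^{2-i}(\mathcal End\,G)^*=0$ for $i=0,1$. The sequence $0\to\mathcal End\,G(-E)\to\mathcal End\,G\to\mathcal End\,G|_E\to0$ then gives $H^0(E,\mathcal End\,G|_E)=\mathbb C$. By fact 1, $G|_E$ is stable and $\gcd(e,r)=1$.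

Let $G\to Q$ be a torsion-free quotient of rank $k$, $0<k<r$. Multiplication by an equation of $E$ is injective on $Q$, so $\deg(Q|_E)=\chi(Q|_E)=\chi(Q)-\chi(Q(-E))=c_1(Q)\cdot E$, by Riemann–Roch and $E^2+K_DE=0$. Also $Q|_E$ modulo torsion is a quotient of $G|_E$ of rank $k$ and degree at most $\deg Q|_E$. Stability of $G|_E$ gives $c_1(Q)\cdot E/k>e/r$. $\square$

So with $-K$ in place of $K$, the rank of a stable exceptional bundle of degree coprime to the rank is unbounded already on $\mathbb P^1\times\mathbb P^1$. What changes when $K$ is ample?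

## 2. The conjecture for $K$ ample, and a degenerate surface with $\omega$ trivial on $D$

Let $Y$ be a smooth complex projective surface such that
$$K_Y\text{ is ample},\qquad H^2(\mathcal T_Y)=0,\qquad H^{2,0}(Y)=0,\qquad\pi_1(Y)=0.\tag{3}$$
Since $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$, the map $c_1:\operatorname{Pic}(Y)\to H^2(Y,\mathbb Z)$ is an isomorphism. Stable surfaces are the projective surfaces with semi-log-canonical singularities and ample canonical class; smooth surfaces with $K$ ample are examples, and only these will be used. Let $\overline{\mathcal M}$ be the irreducible component of the moduli stack of stable surfaces containing $[Y]$, and $\Gamma\subset\operatorname{Aut}(H^2(Y))$ the monodromy group of the family of smooth surfaces parametrized by $\overline{\mathcal M}$. It preserves $K_Y$ and is finite, since $K_Y^\perp$ is negative definite.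

**Definition (slope vector).** $v(F)=c_1(F)/\operatorname{rk}(F)\in H^2(Y,\mathbb Q)$. Then $v(F\otimes L)=v(F)+c_1(L)$ and $v(F^\vee)=-v(F)$. For a line bundle $v$ is integral. If $\operatorname{rk}F=2$ and $c_1(F)\cdot K_Y$ is odd, then $v(F)$ has order $2$ modulo $H^2(Y,\mathbb Z)$.

Consider exceptional bundles $F$ of rank $>1$ on $Y$ that are slope stable with respect to $K_Y$ and have $c_1(F)\cdot K_Y$ coprime to $\operatorname{rk}F$. Let $S$ be the set of their slope vectors modulo translation by $H^2(Y,\mathbb Z)$, multiplication by $\pm1$, and $\Gamma$. The following is posed in Paul Hacking, "Compact moduli spaces of surfaces of general type", arXiv:1107.2717 (2011).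

**Conjecture.** The set $S$ is finite. Equivalently, the ranks of these bundles are bounded.

**Lemma 3.** $S$ is finite if and only if the ranks are bounded.

*Proof.* Bundles of rank $r$ have $v(F)$ in $\frac1rH^2(Y,\mathbb Z)/H^2(Y,\mathbb Z)$ modulo torsion, which is finite; so bounded ranks give a finite $S$. Conversely, if $k\,v(F)$ is integral, then $k\,c_1(F)\cdot K_Y/r\in\mathbb Z$, and $r\mid k$ by coprimality. So $v(F)$ has order exactly $r$ modulo $H^2(Y,\mathbb Z)$. This order is invariant under $\pm1$ and $\Gamma$, so different ranks give different elements of $S$. $\square$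

Call an integer $r>1$ *admissible* if $\gcd(r,15)=1$ and $r$ is the rank of an exceptional bundle on $\mathbb P^1\times\mathbb P^1$. Modulo $3$, $r_n=3a_n-a_{n-1}\equiv-a_{n-1}$ and $a_n$ runs through $0,1,1,0,-1,-1,\dots$, so $3\mid r_n$ iff $n\equiv1\pmod3$. Modulo $5$, $a_n$ runs through $0,1,4,0,1,4,\dots$, so $r_n\equiv1,3,1,1,3,1,\dots$ is never $0$. By Proposition 1, every $r_n$ with $n\ge2$, $n\not\equiv1\pmod3$, is admissible: $11,41,571,\dots$. There are infinitely many admissible integers.

**Theorem 4.** There is an irreducible component $\overline{\mathcal M}$ of the moduli stack of stable surfaces and a nonempty open $\mathcal M^\circ\subset\overline{\mathcal M}$ parametrizing smooth surfaces $Y$ with $K_Y$ ample, $K_Y^2=1$, $H^2(\mathcal T_Y)=0$, $H^{2,0}(Y)=0$, $\pi_1(Y)=0$, such that the following holds for all $Y$ in a countable intersection of nonempty open subsets of $\mathcal M^\circ$, and this intersection is nonempty. For every admissible $r$, $Y$ has an exceptional vector bundle $F$ of rank $r$, slope stable with respect to $K_Y$, with $\gcd(c_1(F)\cdot K_Y,r)=1$.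 In particular $S$ is infinite for $Y$, and the conjecture is false.

Nothing is claimed for every $Y$ in this component, nor for $K_Y^2=2,\dots,5$; one $Y$ refutes the conjecture.

**Where Section 1 stops.** Proposition 2 used $E\in|-K_D|$ for the Serre duality argument and for testing stability. If $K_Y$ is ample, $|-K_Y|$ is empty: an effective divisor in it would have degree $-K_Y^2<0$ against $K_Y$. A sensible reaction is to keep $D$ and $E$, but as one component of a degenerate surface $X=\tilde Z\cup_ED$. The dualizing sheaf of such a union satisfies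
$$\omega_X|_D=\mathcal O(K_D+E)\cong\mathcal O_D,\qquad\omega_X|_{\tilde Z}=\mathcal O(K_{\tilde Z}+E).$$
So $\omega_X$ does not see $D$, and stability on nearby smooth surfaces is tested on $\tilde Z$ only. To extend $G$ over $\tilde Z$ we want a bundle restricting to the stable bundle $G|_E$ and contributing nothing to $\operatorname{Ext}^*$. Bundles pulled back from an elliptic curve $B$ are a natural choice, if $\tilde Z$ is ruled over $B$ and $h:E\to B$ is étale, of degree $d$ say.

**Where this attempt stops in turn.** Suppose $E$ normalizes a nodal curve $E_W\equiv ds+m\ell$ on a $\mathbb P^1$-bundle $W\to B$ with fibre class $\ell$ and a section class $s$ satisfying $s^2=0$, $K_W\equiv-2s$. Then $p_a(E_W)=1+\frac12(2dm-2m)=1+m(d-1)$, so $E_W$ has $m(d-1)$ nodes. After blowing them up, $K+E\equiv(d-2)s+m\ell-\sum e_i$, of square $2m(d-2)-m(d-1)=m(d-3)$. For $K+E$ to be nef and big we need $d\ge4$. But van Kampen's theorem (the computation in Section 7 does not use the value of $d$) gives the nearby smooth surface the fundamental group $\pi_1(B)/h_*\pi_1(E)$, of order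 $d$. It is never simply connected.

The way past this is an involution $\tau$ on the whole picture, acting as $-1$ on $E$ and $B$, and hence on this group. If $d$ is odd, dividing by $\tau$ kills the group. We take the smallest choice $d=5$, $m=1$: $(K+E)^2=2$, four nodes, and a quotient with $K^2=1$. The involution will have four isolated fixed points on the smooth surface, which become four nodes of the quotient; a final deformation removes them.

## 3. An elliptic ruled surface and a four-nodal curve of degree five over the base

**Step 1: the ruled surface and its involution.** Let $E=\mathbb C/\Lambda$, $\omega_1\in\Lambda\setminus5\Lambda$, $\varepsilon=\omega_1/5$, $\Lambda_B=\Lambda+\mathbb Z\varepsilon$, $B=\mathbb C/\Lambda_B$, and let $h:E\to B$ be the isogeny of degree $5$. The Weierstrass function satisfies $\sigma(z+\omega)=\pm e^{\eta(\omega)(z+\omega/2)}\sigma(z)$ for $\omega\in\Lambda$, with $\eta$ additive. Put $\zeta=e^{2\pi i/5}$. For small $u\neq0$ define a character $\chi:\Lambda_B\to\mathbb C^*$ by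
$$\chi(\omega)=e^{-2u\eta(\omega)}\ (\omega\in\Lambda),\qquad\chi(\varepsilon)=\rho:=\zeta e^{-2u\eta(\omega_1)/5}.$$
The only relation to check is $5\varepsilon=\omega_1$, and indeed $\rho^5=\chi(\omega_1)$. Let
$$W=(\mathbb C\times\mathbb P^1)/\Lambda_B,\qquad\lambda(x,y)=(x+\lambda,\chi(\lambda)y),\qquad\tau[x,y]=[-x,1/y].$$
$W$ is a $\mathbb P^1$-bundle over $B$; $\tau$ is well defined because $(-x-\lambda,\chi(\lambda)^{-1}/y)$ is the translate by $-\lambda$ of $(-x,1/y)$, and it covers $-1_B$. The sections $C_0=\{y=0\}$, $C_\infty=\{y=\infty\}$ are disjoint, and their normal bundles are given by characters, so have degree $0$. Writing $C_\infty\equiv C_0+k\ell$ with $\ell$ the fibre class, $0=C_0C_\infty=k$; so both have one class $s$, and $s^2=0$, $s\ell=1$. The invariant form $dx\wedge dy/y$ shows $K_W=-C_0-C_\infty\equiv-2s$. Both $s$ and $\ell$ are nef, so a curve of class $as+b\ell$ has $a,b\ge0$.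

**Step 2: the immersed curve.** Let $\varphi(x)=\sigma(x-u)/\sigma(x+u)$. Then $\varphi(x+\omega)=\chi(\omega)\varphi(x)$ for $\omega\in\Lambda$, and $\varphi(-x)=1/\varphi(x)$ since $\sigma$ is odd. So $\nu:E\to W$, $\nu(x)=[x,\varphi(x)]$, is well defined, is an immersion (its composition with $W\to B$ is the étale map $h$), and satisfies $\tau\nu(x)=\nu(-x)$. Let $E_W=\nu(E)$.

**Step 3: the double points.** The purpose is to show that $E_W$ has exactly four nodes, in four different fibres, and that $\tau$ permutes them freely. We have $\nu(x)=\nu(x')$ with $x\ne x'$ in $E$ iff $x'=x+k\varepsilon$ with $1\le k\le4$ and $\varphi(x+k\varepsilon)=\rho^k\varphi(x)$. On $E$, $\varphi$ has one zero $u$ and one pole $-u$, so $\varphi(x)$, $\varphi(x+k\varepsilon)$ cannot be both $0$ or both $\infty$. So the condition is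
$$g_k(x)=1,\qquad g_k(x)=\rho^{-k}\frac{\varphi(x+k\varepsilon)}{\varphi(x)}.$$
Here $g_k$ is elliptic for $\Lambda$ with zeros $u-k\varepsilon,-u$ and poles $u,-u-k\varepsilon$, which do not cancel for small $u$; its degree is $2$. Also $g_k(-k\varepsilon-x)=\rho^{-k}\varphi(-x)/\varphi(-k\varepsilon-x)=g_k(x)$.

Rescale $x=uw$. As $u\to0$, $\rho\to\zeta$, $\varphi(uw+k\varepsilon)\to1$ and $\varphi(uw)\to(w-1)/(w+1)$, so $g_k(uw)\to\zeta^{-k}\frac{w+1}{w-1}$ locally uniformly for $w\ne\pm1$. The limit is a Möbius function and takes the value $1$ simply, exactly at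
$$w_k=\frac{1+\zeta^{-k}}{1-\zeta^{-k}}\ne\pm1.$$
By Hurwitz, for small $u$ there is a solution $x=uw_k(u)$ of $g_k=1$ with $w_k(u)\to w_k$. By symmetry $-k\varepsilon-uw_k(u)$ is another solution, and it is different because it is near $-k\varepsilon\ne0$. As $\deg g_k=2$, these are all the solutions and they are simple.

Near such a solution $x_0$ the two branches of $E_W$ are $y=\varphi(x)$ and $y=\rho^{-k}\varphi(x+k\varepsilon)$, with $\varphi(x_0)\neq0,\infty$ because $u$ and $-u$ are a pole and a zero of $g_k$. Their quotient $g_k$ takes the value $1$ simply, so the branches are transverse. The $w_k$ are pairwise distinct, so for small $u$ the eight points $uw_k(u)$, $-k\varepsilon-uw_k(u)$ are distinct. Hence each of them has exactly one partner, and $E_W$ has exactly four singular points $P_1,\dots,P_4$, all ordinary nodes, with $\nu^{-1}(P_k)=\{uw_k(u),uw_k(u)+k\varepsilon\}$. The partner $uw_k(u)+k\varepsilon$ solves $g_{5-k}=1$ and lies near $k\varepsilon\equiv-(5-k)\varepsilon$, so it equals $-(5-k)\varepsilon-uw_{5-k}(u)$ in $E$; hence $w_{5-k}(u)=-w_k(u)$. Fix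 such a small $u$. Consequently:

* $\tau P_k=\nu(-uw_k(u))=\nu(uw_{5-k}(u))=P_{5-k}$, so $\tau$ acts freely on the nodes;
* the nodes lie in four distinct fibres of $W\to B$, since the small numbers $uw_k(u)$ are distinct, hence distinct modulo $\Lambda_B$.

**Step 4: numbers and fixed points.** $E_W\cdot\ell=5$ and $E_W\cdot C_0=1$ (the zero of $\varphi$), so
$$E_W\equiv5s+\ell,\qquad E_W^2=10,\qquad K_WE_W=-2.$$
If $2x=\lambda\in\Lambda_B$, then $\tau[x,y]=[x-\lambda,1/y]=[x,\chi(\lambda)/y]$. So over each of the four points of $B[2]$ there are two fixed points, at which $\tau$ has derivative $-1$ along the fibre and $-1$ on the base; being an involution, $d\tau=-\mathrm{id}$. Thus $\tau$ has $8$ fixed points on $W$. A fixed point on $E_W$ is not a node, so it is $\nu(x)$ with a unique $x$, and $\nu(-x)=\nu(x)$ gives $x\in E[2]$. Conversely the points $\nu(x)$, $x\in E[2]$, are fixed, and they are distinct since $h:E[2]\to B[2]$ is bijective ($\deg h$ is odd). So exactly four fixed points lie on $E_W$ and four lie off it.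

**Step 5: the blow-up $\tilde Z$.** Let $\beta:\tilde Z\to W$ be the blow-up of $P_1,\dots,P_4$ with exceptional curves $e_i$. Denote by $E\subset\tilde Z$ the proper transform of $E_W$ (it is isomorphic to $E$), by $\pi:\tilde Z\to B$ the projection (so $\pi|_E=h$), and put $H=K_{\tilde Z}+E$. From $E=\beta^*E_W-2\sum e_i$ and $K_{\tilde Z}=\beta^*K_W+\sum e_i$,
$$H\equiv3s+\ell-\textstyle\sum e_i,\quad E^2=-6,\quad E\cdot e_i=2,\quad H\cdot e_i=1,\quad H\cdot\ell=3,\quad H^2=6-4=2.\tag{4}$$
By adjunction $H|_E\cong\mathcal O_E$, so $H\cdot E=0$ and $K_{\tilde Z}\cdot H=(H-E)\cdot H=2$. The involution lifts to $\tilde Z$ with the same $8$ fixed points.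

**Step 6: positivity.** Let $C\ne E,e_i$ be irreducible of class $as+b\ell-\sum m_ie_i$, with $a,b,m_i\ge0$, $(a,b)\ne0$. From $0\le E\cdot C=5b+a-2\sum m_i$,
$$H\cdot C=3b+a-\textstyle\sum m_i\ \ge\ \tfrac12(a+b)>0.$$
With (4), $H$ is nef and big. For $m\ge11$ the class $mH-E$ is ample by Nakai: its square is $2m^2-6$, its degree is $6$ on $E$, $m-2$ on $e_i$, and on other $C$ at least $\frac m2(a+b)-(5b+a)>0$.

## 4. The del Pezzo surface $D$ and the union $X=\tilde Z\cup_ED$

**Step 1: an equivariant embedding of $E$ in $\mathbb P^1\times\mathbb P^1$.** Let $v_1\neq v_2$ be nonzero points of $E[2]$ and let $\gamma_i:E\to\mathbb P^1$ be given by $|[0]+[v_i]|$; its fibres are the pairs $\{s,v_i-s\}$. As $-v_i=v_i$, the map $-1_E$ permutes these fibres and induces an involution $\iota_i$ of $\mathbb P^1$. We have $\iota_i\gamma_i(s)=\gamma_i(s)$ iff $-s\in\{s,v_i-s\}$, i.e. iff $s\in E[2]$; so $\iota_i\ne\mathrm{id}$. The map $\gamma=(\gamma_1,\gamma_2)$ is injective, since the partners $v_1-s$, $v_2-s$ of $s$ differ, and immersive, since $2s=v_1$ and $2s=v_2$ are incompatible.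 So $\gamma$ embeds $E$ as a smooth $(2,2)$-curve, equivariantly for $-1_E$ and $\tau_0=(\iota_1,\iota_2)$. Each $\iota_i$ has two fixed points with derivative $-1$, so $\tau_0$ has four fixed points, with $d\tau_0=-\mathrm{id}$; they are the four points $\gamma(E[2])$.

**Step 2: the surface $D$.** Take $q_0\in E\setminus E[2]$ and let $b:D\to\mathbb P^1\times\mathbb P^1$ be the blow-up of $\gamma(q_0),\gamma(-q_0)$. Since $\iota_i\gamma_i(q_0)\ne\gamma_i(q_0)$, these two points lie on no common ruling line. Let $E\subset D$ be the proper transform; $E\in|-K_D|$ and $E^2=6$. The class $E$ is ample: its degree is $1$ on the exceptional curves and at least $2-1$ on ruling lines, and any other irreducible curve, of bidegree $(a,b')$, has multiplicity at most $\min(a,b')$ at each of the two points, so its degree is at least $2(a+b')-(a+b')>0$. The involution $\tau_0$ exchanges the two points and lifts to an involution $\tau$ of $D$ with exactly four fixed points, all on $E$, with $d\tau=-\mathrm{id}$. Proposition 2 applies to $D$ and $E$.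

**Step 3: the union.** Let $X=\tilde Z\cup_ED$ be glued along $E$, with the involution $\tau$; on $E$ it is $-1_E$ from both sides. Locally along $E$, $X$ is $\{xy=0\}$ in a smooth threefold. A vector bundle on $X$ is a bundle on $\tilde Z$, a bundle on $D$, and an isomorphism of their restrictions to $E$.

The line bundle $N_{E/\tilde Z}\otimes N_{E/D}$ has degree $-6+6=0$. At the four fixed points on $E$, $\tau$ acts on its fibre by $(-1)(-1)=1$. So near each fixed point there is an invariant local generator (average a generator with its image under $\tau$), and the bundle is the pullback of a line bundle on $E/\pm1=\mathbb P^1$, of degree $0$. Hence it is trivial, with a $\tau$-invariant trivialization. It follows that: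

* $X$ is projective: as $H|_E$ is trivial, $(mH-E)|_E\cong N_{E/\tilde Z}^{-1}\cong N_{E/D}\cong\mathcal O_D(E)|_E$ for $m\ge11$, and the ample bundles $\mathcal O(mH-E)$, $\mathcal O_D(E)$ glue to a line bundle on $X$, ample because it is ample on both components.
* $\omega_X|_{\tilde Z}=\mathcal O(H)$ and $\omega_X|_D=\mathcal O(K_D+E)\cong\mathcal O_D$.
* $h^i(\mathcal O_X)=(1,0,0)$, from $0\to\mathcal O_X\to\mathcal O_{\tilde Z}\oplus\mathcal O_D\to\mathcal O_E\to0$: the map $H^1(\mathcal O_{\tilde Z})=H^1(\mathcal O_B)\xrightarrow{h^*}H^1(\mathcal O_E)$ is an isomorphism, $H^2(\mathcal O_{\tilde Z})=0$, and $D$ is rational.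

## 5. Log structure on $X$ and the vanishing of $H^2(X,\Theta_X)$

We want to smooth $X$ to first order as $xy=t$ everywhere, $\tau$-equivariantly. Log structures record this local shape.

**Definition (log structure).** A *log structure* on a scheme is a sheaf of monoids $\mathcal N$ with a homomorphism $\alpha:\mathcal N\to(\mathcal O,\cdot)$ such that $\alpha^{-1}(\mathcal O^*)\to\mathcal O^*$ is an isomorphism. A *chart* $\mathbb N^k\to\mathcal O$ generates one. The *standard log point* is $\operatorname{Spec}\mathbb C$ with chart $\mathbb N\to\mathbb C$, $1\mapsto0$.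

**Example 2.** Let $X_1=\{xy=0\}\subset\mathbb A^2$ with chart $\mathbf e_1\mapsto x$, $\mathbf e_2\mapsto y$, mapped to the log point by $1\mapsto\mathbf e_1+\mathbf e_2$. The relative log differentials are generated by $dx/x$ and $dy/y$ with $dx/x+dy/y=0$: they are free of rank $1$, and their dual is generated by $x\partial_x-y\partial_y$. On the branch $y=0$ they restrict to $\Omega(\log0)$. This is the fibre over $t=0$ of the family $xy=t$.

**Step 1: a canonical log structure.** Let $I_D,I_{\tilde Z}\subset\mathcal O_X$ be the ideals of the components and $I_E=I_D+I_{\tilde Z}$. Locally at $E$, $I_D=(x)$, $I_{\tilde Z}=(y)$. The line bundle $(I_D/I_DI_E)\otimes(I_{\tilde Z}/I_{\tilde Z}I_E)$ on $E$ is dual to $N_{E/\tilde Z}\otimes N_{E/D}$; let $\theta$ be its $\tau$-invariant generator. Call local generators $(x,y)$ *adapted* if $x\otimes y=\theta$; such pairs exist locally, by rescaling $x$ by a unit. If $(x',y')$ is another adapted pair, there is a unique $f\in\mathcal O_X^*$ with $x'=fx$, $y'=f^{-1}y$. Indeed $x'|_{\tilde Z}=f_1x|_{\tilde Z}$ and $y'|_D=f_2y|_D$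 determine units $f_1$ on $\tilde Z$ and $f_2$ on $D$, adaptedness says $f_1f_2|_E=1$, so $f_1$ and $f_2^{-1}$ glue to $f$.

Hence the log structures with charts $\mathbf e_1\mapsto x$, $\mathbf e_2\mapsto y$ glue uniquely by $\mathbf e_1'=f\mathbf e_1$, $\mathbf e_2'=f^{-1}\mathbf e_2$. The section $\mathbf e_1+\mathbf e_2$ is well defined and makes $X$ a log scheme over the standard log point; away from $E$ the structure is pulled back from the log point. As $X$ is locally smooth over $\operatorname{Spec}\mathbb C[x,y]/(xy)$, it is log smooth. The construction is canonical in $(X,\theta)$, so $\tau$ acts on this log scheme over the log point as an involution. The sheaf $\Omega_X^{\log}$ is locally free of rank $2$, with restrictions $\Omega_{\tilde Z}(\log E)$ and $\Omega_D(\log E)$. Put $\Theta_X=(\Omega_X^{\log})^\vee$.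

**Lemma 5.** Let $\mathcal W$ be a locally free sheaf on $X$ with $\mathcal W|_{\tilde Z}\cong\Omega_{\tilde Z}(\log E)$ and $\mathcal W|_D\cong\Omega_D(\log E)$. Then $H^2(X,\mathcal W^\vee)=0$. In particular $H^2(X,\Theta_X)=0$.

*Proof.* By Serre duality we must show that a section $\xi\in H^0(X,\mathcal W\otimes\omega_X)$ is $0$.

**Step 1: $\xi$ vanishes on $D$.** We have $H^0(D,\Omega_D(\log E))=0$: indeed $H^0(\Omega_D)=0$, and in $0\to\Omega_D\to\Omega_D(\log E)\to\mathcal O_E\to0$ the connecting map sends $1$ to $c_1(E)\ne0$ up to sign. As $\omega_X|_D\cong\mathcal O_D$, $\xi|_D=0$. Hence $\xi|_{\tilde Z}$ vanishes on $E$ and lies in $H^0(\Omega_{\tilde Z}(\log E)(H-E))=H^0(\Omega_{\tilde Z}(\log E)\otimes K_{\tilde Z})$.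

**Step 2: reduction to a curve through the nodes.** Consider $d\pi:\mathcal O=\pi^*\Omega_B\to\Omega_{\tilde Z}(\log E)$. Along $E$, which is étale over $B$, $\pi$ and an equation of $E$ are local coordinates, so $d\pi$ vanishes nowhere. Off $E$ it vanishes at the critical points of $\pi$. As the $P_i$ lie in distinct fibres, these are the four points $\Gamma_i\in e_i$ where $e_i$ meets the proper transform of the fibre through $P_i$. There $\pi=ab$ in local coordinates, so the zero scheme $\Gamma=\{\Gamma_1,\dots,\Gamma_4\}$ is reduced. Moreover $\Gamma_i\notin E$, because the branches of $E_W$ at $P_i$ are transverse to the fibre. The section $d\pi$ of a rank-two bundle with determinant $K_{\tilde Z}+E$ gives, after twisting, the exact sequence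
$$0\to K_{\tilde Z}\to\Omega_{\tilde Z}(\log E)\otimes K_{\tilde Z}\to I_\Gamma(2K_{\tilde Z}+E)\to0.$$
Since $H^0(K_{\tilde Z})=0$, a nonzero $\xi$ gives a nonzero section of $2K_{\tilde Z}+E=\beta^*(2K_W+E_W)$ vanishing on $\Gamma$.

**Step 3: contradiction.** The divisor of this section is $\beta^*C$ with $C\equiv-4s+5s+\ell=s+\ell$. The section is constant along each $e_i$ and vanishes at $\Gamma_i$, so $P_1,\dots,P_4\in C$. Since $(C-E_W)\cdot\ell=-4<0$ and $\ell$ is nef, $C\not\supset E_W$. Therefore $6=C\cdot E_W\ge\sum_i\operatorname{mult}_{P_i}E_W=8$, a contradiction. $\square$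

## 6. An equivariant smoothing with regular total space

**Step 1: formal lifting with the involution.** Let $A_k=\mathbb C[t]/(t^{k+1})$ with the log structure $1\mapsto t$. Standard facts (K. Kato, *Logarithmic structures of Fontaine–Illusie*, §3; F. Kato, Tôhoku Math. J. 48 (1996), §8): log smooth lifts over $A_k$ exist locally and are locally unique, hence are étale locally $xy=t$ at $E$. For a given log smooth lift $X_k$ over $A_k$, the obstruction to lifting it to $A_{k+1}$ lies in $H^2(X,\Theta_X)$; the set of isomorphism classes of lifts, if nonempty, is a torsor under $H^1(X,\Theta_X)$; and the automorphisms of a lift inducing the identity over $A_k$ are the $\exp w$ with $w\in t^{k+1}H^0(X,\Theta_X)$.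

Suppose $(X_k,\tau_k)$ is a lift with an involution extending $\tau$. By Lemma 5 the lifts $X_k\hookrightarrow X_{k+1}$ form a nonempty affine space under $H^1(\Theta_X)$. Precomposing the inclusion with $\tau_k$ is an affine involution on this space, and the midpoint of an orbit is fixed by it. So there is a lift $X_{k+1}$ with an automorphism $\varsigma$ extending $\tau_k$. Then $\varsigma^2=\exp w$ with $w\in t^{k+1}H^0(\Theta_X)$. As $\varsigma$ commutes with $\varsigma^2$, $w$ is $\tau$-invariant, so $\varsigma$ commutes with $\exp(-w/2)$, and $\tau_{k+1}:=\varsigma\exp(-w/2)$ satisfies $\tau_{k+1}^2=1$. By induction we get a formal lift over $\mathbb C[[t]]$ with involution. An ample line bundle lifts at each stage since $H^2(\mathcal O_X)=0$. Grothendieck existence gives a flat projective $\hat{\mathcal X}/\mathbb C[[t]]$ with involution.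

**Step 2: algebraization.** The purpose is to replace $\mathbb C[[t]]$ by a curve without losing $\tau$. Let $L$ be ample on $\hat{\mathcal X}$; then $L\otimes\tau^*L$ has a canonical $\tau$-linearization. For $m\gg0$, $(L\otimes\tau^*L)^m$ is very ample with vanishing higher cohomology on $X$, and its space of sections $\mathcal H$ is a free $\mathbb C[[t]]$-module with an involution. So $\mathcal H=\mathcal H_+\oplus\mathcal H_-$ with both summands free. In a basis of eigenvectors, $\hat{\mathcal X}\subset\mathbb P^N_{\mathbb C[[t]]}$ is invariant under a constant linear involution $\iota$ inducing $\tau$; that is, it is a $\mathbb C[[t]]$-point of $\mathrm{Hilb}(\mathbb P^N)^\iota$, a countable disjoint union of projective schemes. By Artin approximation (Publ. IHÉS 36 (1969), Thm. 1.10) there is a point over the henselization of $\mathbb C[t]_{(t)}$ agreeing with it modulo $t^2$. So there are a smooth irreducible pointed curve $(T,0)$, étale over $\mathbb A^1_t$ with $t=0$ only at $0$, and a projective flat family $\mathcal X\to T$ with involution $\tau$ over $T$, coinciding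 equivariantly with $\hat{\mathcal X}$ modulo $t^2$. In particular $\mathcal X_0=X$.

**Step 3: $\mathcal X$ is regular.** At a point of $E$ the completion of $\mathcal O_{\mathcal X}/t^2$ is $\mathbb C[[x,y,z,t]]/(xy-t,t^2)$. So $t\in\mathfrak m^2$ and $\dim\mathfrak m/\mathfrak m^2=3=\dim\mathcal X$, and $\mathcal X$ is regular there. Off $E$, $X$ is smooth and $\mathcal X\to T$ is smooth. So $\tilde Z$ and $D$ are Cartier divisors in $\mathcal X$ with $\tilde Z+D=\operatorname{div}(t)$, and near $E$ we have $t=xy$ in suitable local (analytic or formal) coordinates $x,y,z$ with $D=\{x=0\}$, $\tilde Z=\{y=0\}$. Near $X$ the critical locus of $\mathcal X\to T$ is $E\subset X$; by properness, after shrinking $T$, $\mathcal X$ is regular and $Z_t:=\mathcal X_t$ is smooth for $t\ne0$.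

**Lemma 6.** After shrinking $T$, for all $t\neq0$:

1. $h^i(\mathcal O_{Z_t})=(1,0,0)$ and $K_{Z_t}^2=2$;
2. $H^2(Z_t,\mathcal T_{Z_t})=0$;
3. $K_{Z_t}$ is ample;
4. $\tau$ has exactly four fixed points on $Z_t$, all isolated with $d\tau=-\mathrm{id}$.

*Proof.* (1) Semicontinuity from $h^i(\mathcal O_X)=(1,0,0)$, and $K_{Z_t}^2=\omega_X^2=H^2+0=2$.

(2) Put $\mathcal W_T=\Omega_{\mathcal X}(\log X)/\mathcal O\frac{dt}t$. The section $\frac{dt}t$ ($=\frac{dx}x+\frac{dy}y$ near $E$) vanishes nowhere, so $\mathcal W_T$ is locally free, and $\mathcal W_T|_{Z_t}=\Omega_{Z_t}$ for $t\ne0$. The residue $\Omega_{\mathcal X}(\log X)|_{\tilde Z}\to\mathcal O_{\tilde Z}$ has kernel $\Omega_{\tilde Z}(\log E)$ and maps $\frac{dt}t$ to $1$, so $\mathcal W_T|_{\tilde Z}\cong\Omega_{\tilde Z}(\log E)$; likewise on $D$. By Lemma 5, $H^2(X,\mathcal W_T^\vee|_X)=0$; use semicontinuity.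

(3) For $m\ge11$, $\omega_{\mathcal X/T}^m(-D)$ restricts to $mH-E$ on $\tilde Z$. On $D$ it restricts to $\mathcal O_D(-D)\cong\mathcal O_D(\tilde Z)=\mathcal O_D(E)$. So it is ample on $X$, hence on nearby fibres, where it equals $K_{Z_t}^m$.

(4) On $X$, $\tau$ has eight fixed points: four on $E$ and four in $\tilde Z\setminus E$. At those on $E$, $d\tau=-\mathrm{id}$ on $T\tilde Z$ and on $TD$, which span $T\mathcal X$; so they are isolated points of $\mathcal X^\tau$. At the other four, $d\tau$ is $-\mathrm{id}$ on $T\tilde Z$ and $+1$ on the direction of $T$; there $\mathcal X^\tau$ is a smooth curve étale over $T$. As $\mathcal X^\tau\to T$ is proper, after shrinking $T$ the rest of $\mathcal X^\tau$ is finite étale of degree $4$ over $T$, and $d\tau=-\mathrm{id}$ on the fibres. $\square$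

## 7. The quotients $\tilde Y_t$ and their fundamental groups

For $t\ne0$ let $f:Z_t\to Y'_t=Z_t/\tau$ (four $A_1$-points), $q:\hat Z_t\to Z_t$ the blow-up of the four fixed points, with exceptional curves $E_i$, and $\tilde Y_t=\hat Z_t/\tau$. Since $\tau$ fixes each $E_i$ pointwise, $\tilde Y_t$ is smooth and $p:\hat Z_t\to\tilde Y_t$ is a double cover branched along the images $C_1,\dots,C_4$ of the $E_i$; as $p^*C_i=2E_i$, $C_i^2=-2$. Let $\mu:\tilde Y_t\to Y'_t$ contract the $C_i$.

**Step 1: numerical invariants.** $H^i(\mathcal O_{\tilde Y_t})=H^i(\mathcal O_{\hat Z_t})^\tau=H^i(\mathcal O_{Z_t})^\tau=0$ for $i>0$. From $K_{\hat Z_t}=q^*K_{Z_t}+\sum E_i=p^*K_{\tilde Y_t}+\sum E_i$ we get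
$$p^*K_{\tilde Y_t}=q^*K_{Z_t},\qquad K_{\tilde Y_t}^2=1,\qquad K_{\tilde Y_t}=\mu^*K_{Y'_t}\ \text{ with }K_{Y'_t}\text{ ample}.\tag{5}$$
(Ampleness: $f$ is finite and $f^*K_{Y'_t}=K_{Z_t}$.)

**Step 2: deformations of $\tilde Y_t$.** The purpose is to show that $\tilde Y_t$ is unobstructed and that each $C_i$ can be made to disappear to first order. Put $\mathcal T_{Y'}=(f_*\mathcal T_{Z_t})^\tau$, a reflexive sheaf, equal to the tangent sheaf on the smooth locus. Then $H^2(Y'_t,\mathcal T_{Y'})=H^2(Z_t,\mathcal T)^\tau=0$.

We claim $\mu_*\mathcal T_{\tilde Y}=\mathcal T_{Y'}$. The inclusion "$\subset$" holds by reflexivity. Conversely, an invariant vector field on $Z_t$ vanishes at the fixed points, because $d\tau=-\mathrm{id}$ there; so it lifts to $\hat Z_t$ as an invariant field tangent to the $E_i$. In coordinates with $\tau(\mathsf a,\mathsf b)=(-\mathsf a,\mathsf b)$ it is $f_1\mathsf a\,\partial_{\mathsf a}+f_2\,\partial_{\mathsf b}$ with $f_1,f_2$ invariant, and descends to $2f_1\mathsf A\,\partial_{\mathsf A}+f_2\,\partial_{\mathsf b}$, $\mathsf A=\mathsf a^2$.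

In the Leray spectral sequence, $R^1\mu_*\mathcal T$ has finite support and $R^2\mu_*=0$. So $H^2(\tilde Y_t,\mathcal T)=0$, and $H^1(\tilde Y_t,\mathcal T)\to H^0(R^1\mu_*\mathcal T)$ is surjective since $H^2(\mathcal T_{Y'})=0$. Since $\mathcal T\to N_{C_i}$ is surjective and $R^2\mu_*=0$, $R^1\mu_*\mathcal T\to H^1(N_{C_i})$ is surjective. Hence
$$H^1(\tilde Y_t,\mathcal T)\to H^1(C_i,N_{C_i})=H^1(\mathcal O_{\mathbb P^1}(-2))=\mathbb C\quad\text{is surjective for each }i.\tag{6}$$

**Lemma 7.** For $t\ne0$, $\pi_1(Z_t)\cong\mathbb Z/5$, $\tau$ acts by $-1$ on $H_1(Z_t,\mathbb Z)=\pi_1(Z_t)$, and $\pi_1(\tilde Y_t)=1$.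

*Proof.* The $Z_t$ with $\tau$, and the $\tilde Y_t$, form smooth proper families over the connected curve $T\setminus0$. So we may take $|t|$ as small as we need.

**Step 1: cutting $Z_t$ into three pieces.** Work over a small disc $\Delta\ni0$. Let $\xi_D,\xi_{\tilde Z}$ be the canonical sections of $\mathcal O(D),\mathcal O(\tilde Z)$; in $\mathcal O(D+\tilde Z)=\mathcal O\cdot t^{-1}$ we have $\xi_D\xi_{\tilde Z}=t$. Choose a $\tau$-invariant hermitian metric on $\mathcal O(D)$ and the dual one on $\mathcal O(\tilde Z)$. Then $|\xi_D||\xi_{\tilde Z}|=|t|$.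

Near $E$, with $t=xy$, we have $|\xi_D|=|x|\mathsf h$ with $\mathsf h>0$ smooth. The real vector field with flow $(e^{\varrho}x,e^{-\varrho}y,z)$ is tangent to the fibres of $t$, differentiates $\log|x|$ to $1$, and has coefficients $O(|x|+|y|)$; so it differentiates $\log|\xi_D|$ to $1+O(|x|+|y|)$. By compactness there is $c>0$ such that $|\xi_D|$ restricted to fibres, including $\tilde Z\setminus E$ over $t=0$, has no critical points in $\{|\xi_D|\le c,|\xi_{\tilde Z}|\le c\}$, a set lying in a small neighbourhood of $E$. The same holds for $|\xi_{\tilde Z}|$.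

For $0<|t|\ll c^2$ write $Z_t=A_t\cup M_t\cup A'_t$ with
$$A_t=\{|\xi_D|\ge c\},\quad A'_t=\{|\xi_{\tilde Z}|\ge c\},\quad M_t=\{|\xi_D|\le c,\ |\xi_{\tilde Z}|\le c\}=\{|t|/c\le|\xi_D|\le c\}.$$
$A_t$ and $A'_t$ are disjoint. As $|\xi_D|$ has no critical points on $M_t$, $M_t\cong[0,1]\times\partial A_t$. The set $\{|\xi_D|\ge c\}\subset\mathcal X_\Delta$ has fibre $A_0=\tilde Z\cap\{|\xi_D|\ge c\}$ over $0$, and over a small disc it is a proper submersion, also along its boundary. By Ehresmann's theorem with vector fields averaged over $\tau$, it is $\tau$-equivariantly trivial, so $(A_t,\partial A_t)\cong(A_0,\Sigma)$ equivariantly. On $\tilde Z$ near $E$ the function $|\xi_D|=|x|\mathsf h$ increases along the rays in the $x$-direction, so $\{|\xi_D|\le c\}\cap\tilde Z$ is a tube around $E$, its boundary $\Sigma$ is a circle bundle over $E$, and $A_0\simeq\tilde Z\setminus E$. In the same way $A'_t\simeq D\setminus E$.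

**Step 2: $\pi_1(Z_t)$.** First, $\pi_1(D\setminus E)=1$: as $\pi_1(D)=1$, it is normally generated by a meridian of $E$, and a meridian bounds a disc in an exceptional curve of $b$, which meets $E$ once transversally. By van Kampen, $\pi_1(Z_t)=\pi_1(\tilde Z\setminus E)/\langle\langle\pi_1(\Sigma)\rangle\rangle$. The kernel of $\pi_1(\tilde Z\setminus E)\to\pi_1(\tilde Z)$ is normally generated by the meridian, which comes from $\pi_1(\Sigma)$, and $\pi_1(\Sigma)\to\pi_1(E)$ is onto. So
$$\pi_1(Z_t)=\pi_1(\tilde Z)/\langle\langle\pi_1(E)\rangle\rangle=\pi_1(B)/h_*\pi_1(E)=\Lambda_B/\Lambda\cong\mathbb Z/5.$$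
The identification $(A_t,\partial A_t)\cong(A_0,\Sigma)$ and the map $A_0\to\tilde Z\to B$ are $\tau$-equivariant, and $H_1(A_t)\to H_1(Z_t)$ is onto. So $H_1(Z_t)\cong H_1(B)/h_*H_1(E)$ equivariantly, and $\tau$ acts by $-1$.

**Step 3: $\pi_1(\tilde Y_t)$.** Let $Z^\circ\subset Z_t$ be the complement of the fixed points and $Y^\circ=Z^\circ/\tau$. Removing points from a real $4$-manifold does not change $\pi_1$, so $\pi_1(Y^\circ)$ contains $\pi_1(Z^\circ)=\mathbb Z/5$ as a normal subgroup of index $2$, and conjugation by an element outside it acts on $\mathbb Z/5=H_1(Z^\circ)$ as $\tau_*=-1$. The link of $C_i$ is $\mathbb{RP}^3$, and its preimage in $Z^\circ$ is the connected sphere $S^3$; so a generator $g$ of $\pi_1$ of the link lies outside $\mathbb Z/5$. Now $\tilde Y_t$ arises from $Y^\circ$ (minus open tubes) by gluing in four disc bundles over $S^2$, which are simply connected with connected boundary. So $\pi_1(\tilde Y_t)$ is the quotient of $\pi_1(Y^\circ)$ by the normal subgroup generated by these elements $g$. In the quotient $g=1$, so for $\alpha\in\mathbb Z/5$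 we get $\alpha=g\alpha g^{-1}=\alpha^{-1}$, hence $\alpha^2=1$ and $\alpha=1$. Since $\pi_1(Y^\circ)$ is generated by $\mathbb Z/5$ and one $g$, the quotient is trivial. $\square$

## 8. Gluing an exceptional bundle on $D$ to a pullback from $B$

From now on $r$ is admissible and $G$ is an exceptional bundle of rank $r$ on $\mathbb P^1\times\mathbb P^1$.

**Lemma 8.** (a) $r$ is odd. (b) $\tau_0^*G\cong G$.

*Proof.* (a) Riemann–Roch for $\chi(\mathcal End\,G)=1$ reads $2rc_2-(r-1)c_1^2=r^2-1$. On $\mathbb P^1\times\mathbb P^1$, $c_1^2$ is even, so $r^2-1$ is even.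

(b) $\tau_0$ lies in the connected group $PGL_2\times PGL_2$, and $\{g:g^*G\cong G\}$ is a subgroup. It is open: if $g_0^*G\cong G$, the groups $H^i(\mathcal Hom(g_0^*G,G))$ have dimensions $(1,0,0)$, so by base change an isomorphism at $g_0$ extends to a family of homomorphisms $g^*G\to G$ for nearby $g$, and being an isomorphism is open. An open subgroup of a connected algebraic group is the whole group. $\square$

Write $G$ also for the pullback to $D$; then $\tau^*G\cong G$, and by Proposition 2, $G$ is exceptional and $G|_E$ is stable of degree $e$ with $\gcd(e,r)=1$.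

**Step 1: the bundle on $\tilde Z$.** The purpose is to find a bundle that restricts to $G|_E$, comes from $B$ up to a line bundle, and is $\tau$-invariant. A pullback from $B$ has degree divisible by $5$ on $E$; a twist repairs this. Since $5\nmid r$, choose $j\in\mathbb Z$ with $4jr\equiv e\pmod5$, and let
$$L=\mathcal O_{\tilde Z}(j(e_1+\tau e_1)),\qquad\delta=\frac{e-4jr}5.$$
As $\tau$ acts freely on the nodes, $e_1\ne\tau e_1$; so $\tau^*L\cong L$, $L\cdot E=4j$, $L\cdot H=2j$ by (4). Also $\gcd(5\delta,r)=\gcd(e,r)=1$.

Let $R=\det(G|_E)\otimes L|_E^{-r}$, of degree $5\delta$, with $(-1)^*R\cong R$. Since $h^*:\operatorname{Pic}^0B\to\operatorname{Pic}^0E$ is surjective, there is $\mathcal P\in\operatorname{Pic}^\delta(B)$ with $h^*\mathcal P\cong R$. Then $\kappa=(-1)^*\mathcal P\otimes\mathcal P^{-1}$ lies in $\ker h^*\cong\mathbb Z/5$. Choose $\kappa'\in\ker h^*$ with $\kappa'^2=\kappa$. As $(-1)^*\kappa'=\kappa'^{-1}$, replacing $\mathcal P$ by $\mathcal P\otimes\kappa'$ changes $\kappa$ to $\kappa\kappa'^{-2}=1$. So we may assume $(-1)^*\mathcal P\cong\mathcal P$.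 Let $V$ be the stable bundle on $B$ of rank $r$ and determinant $\mathcal P$ (fact 2). Then $(-1)^*V\cong V$ by uniqueness. Put
$$F'=\pi^*V\otimes L,\qquad\tau^*F'\cong F'.$$

**Step 2: gluing.** By fact 3, $h^*V$ is semistable of degree $5\delta$, coprime to $r$, hence stable. So $F'|_E=h^*V\otimes L|_E$ and $G|_E$ are stable of the same rank and determinant $R\otimes L|_E^r$, hence isomorphic. Glue $F'$ and $G$ along $E$ to a bundle $F_0$ on $X$. The gluing isomorphism is unique up to $\mathbb C^*$, and scalars extend to $F'$, so $F_0$ depends only on $F'$ and $G$; hence $\tau^*F_0\cong F_0$.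

**Example 3.** For $G$ from Proposition 1, $e=a_{n+1}(1,1)\cdot(2,2)=4a_{n+1}$. For $n=2$: $r=11$, $e=60$, and we may take $j=0$, $\delta=12$. For $n=3$: $r=41$, $e=224$, $j=1$, $\delta=12$.

**Lemma 9.** $h^i(X,\mathcal End\,F_0)=(1,0,0)$.

*Proof.* $H^i(\tilde Z,\mathcal End\,F')=H^i(B,\mathcal End\,V)$ because $\mathcal End\,F'=\pi^*\mathcal End\,V$ and $R\pi_*\mathcal O=\mathcal O$. As $V$ and $h^*V$ are stable, the trace-free parts of $\mathcal End\,V$ and $\mathcal End\,h^*V$ have $h^0=0$ and $\chi=0$, hence no cohomology. So $H^i(\tilde Z,\mathcal End\,F')\to H^i(E,\mathcal End\,F'|_E)$ is identified with $h^*:H^i(\mathcal O_B)\to H^i(\mathcal O_E)$, an isomorphism for $i=0,1$; for $i=2$ both sides vanish. The sequence $0\to\mathcal End\,F_0\to\mathcal End\,F'\oplus\mathcal End\,G\to\mathcal End\,G|_E\to0$ gives $H^i(\mathcal End\,F_0)\cong H^i(D,\mathcal End\,G)$. $\square$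

**Lemma 10.** For every torsion-free quotient $F'\to Q'$ of rank $0<k<r$, $c_1(Q')\cdot H/k>c_1(F')\cdot H/r$. Also $c_1(F')\cdot H=3\delta+2jr$ is coprime to $r$.

*Proof.* Since $c_1(F')=\delta\ell+rc_1(L)$ numerically and $\ell\cdot H=3$, the degree is $3\delta+2jr$; and $\gcd(r,3\delta+2jr)=\gcd(r,3\delta)=1$ because $\gcd(r,3)=\gcd(r,\delta)=1$. Let $A$ be ample and $C\in|NA|$ general, $N\gg0$: $C$ is smooth and irreducible, avoids the finitely many points where $Q'$ is not locally free, and is finite over $B$. By fact 3, $(\pi|_C)^*V$ is semistable, hence so is $F'|_C$. So $(c_1(Q')/k-c_1(F')/r)\cdot A\ge0$ for all ample $A$, hence also for the nef class $H$. Equality would give $r\mid k\,c_1(F')\cdot H$, so $r\mid k$, which is impossible. $\square$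

## 9. Stability on the smooth fibres $Z_t$

**Step 1: deforming $F_0$.** By Lemma 9, $H^2(\mathcal End\,F_0)=0$, so $F_0$ extends over the completion of $\mathcal X$ along $X$ to all orders, and by Grothendieck existence over $\mathcal X\times_T\operatorname{Spec}\hat{\mathcal O}_{T,0}$. By Artin approximation there are an étale neighbourhood $T_G\to T$ of $0$, an irreducible curve, and a bundle $\mathcal F$ on $\mathcal X_{T_G}$ with $\mathcal F|_X=F_0$. After shrinking $T_G$ around the point over $0$:

* $F_t$ is exceptional on $Z_t$ for $t\neq0$, by semicontinuity and $h^0\geq1$.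
* $\tau^*F_t\cong F_t$, since $H^i(X,\mathcal Hom(\tau^*F_0,F_0))$ has dimensions $(1,0,0)$ and by base change an isomorphism $\tau^*F_0\cong F_0$ extends to nearby $t$. If $\alpha:\tau^*F_t\to F_t$ is an isomorphism, then $\alpha\circ\tau^*\alpha\in\operatorname{Aut}F_t=\mathbb C^*$, and rescaling $\alpha$ makes it $1$. So $F_t$ has a $\tau$-linearization.

**Lemma 11.** $F_t$ is slope stable with respect to $K_{Z_t}$ for all but finitely many $t\in T_G$, and $c_1(F_t)\cdot K_{Z_t}=3\delta+2jr$.

*Proof.* **Step 1: specializing a destabilizing quotient.** Suppose $F$ on the geometric generic fibre is not stable. A destabilizing quotient is defined over a finite extension of the function field; normalizing $T_G$ in it and localizing at a point over $0$ gives a discrete valuation ring with residue field $\mathbb C$, and over its generic point $\eta$ a torsion-free quotient $F_\eta\to Q_\eta$ of rank $0<k<r$ with $c_1(Q_\eta)\cdot K/k\le c_1(F_\eta)\cdot K/r$. Since the Quot scheme is proper, it extends to a flat quotient $\mathcal F\to\mathcal Q$. Let $\mathcal Q_0$ be its restriction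 to $X$ and $Q'=\mathcal Q_0\otimes\mathcal O_{\tilde Z}$, a quotient of $F'$.

**Step 2: $D$ does not contribute.** The purpose is to compare degrees on $Z_\eta$ and $\tilde Z$. The kernel $I_{\tilde Z}\mathcal Q_0$ of $\mathcal Q_0\to Q'$ is an $\mathcal O_D$-module, because $I_D\cdot I_{\tilde Z}=0$ in $\mathcal O_X$. Since $\omega_X|_D\cong\mathcal O_D$, twisting it by $\omega_X^m$ does not change its Euler characteristic. So $\chi(\mathcal Q_0\otimes\omega_X^m)$ and $\chi(Q'(mH))$ differ by a constant. By flatness and Riemann–Roch, the polynomials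
$$\tfrac{kK^2}2m^2+m\bigl(c_1(Q_\eta)K-\tfrac k2K^2\bigr)\quad\text{and}\quad\tfrac{\operatorname{rk}Q'\,H^2}2m^2+m\bigl(c_1(Q')H-\tfrac{\operatorname{rk}Q'}2K_{\tilde Z}H\bigr)$$
agree up to constants. As $K^2=H^2=K_{\tilde Z}H=2$, we get $\operatorname{rk}Q'=k$ and $c_1(Q')\cdot H=c_1(Q_\eta)\cdot K$. The same computation for $\mathcal F$ itself gives $c_1(F_\eta)\cdot K=c_1(F')\cdot H=3\delta+2jr$.

**Step 3: contradiction and openness.** The torsion of $Q'$ has effective or zero $c_1$ and $H$ is nef, so $c_1(Q'/\mathrm{tors})\cdot H\le c_1(Q')\cdot H$. Then $Q'/\mathrm{tors}$ is a torsion-free quotient of $F'$ of rank $k$ and slope at most $c_1(F')\cdot H/r$, contradicting Lemma 10. So $F$ is stable on the geometric generic fibre. For an ample class, slope stable implies Gieseker stable, which implies Gieseker semistable, which implies slope semistable; and when rank and degree are coprime, slope semistable implies slope stable. As $K_{Z_t}$ is ample and $\gcd(r,3\delta+2jr)=1$, all four notions coincide, and Gieseker semistability is open (Huybrechts–Lehn, Prop. 2.3.1).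 $\square$

**Step 2: one surface for all admissible ranks.** For each admissible $r$ choose one $G$. The points $t\ne0$ of $T_G$ where $F_t$ has all the properties above form a nonempty open set, whose image in the irreducible curve $T$ is open, hence cofinite. Fix $t_0\in T\setminus0$ outside the resulting countable set of excluded points. Write $Z=Z_{t_0}$, $\hat Z=\hat Z_{t_0}$, $Y_0=\tilde Y_{t_0}$. For every admissible $r$, $Z$ has a $\tau$-linearized, $K_Z$-stable, exceptional bundle $F$ of rank $r$ with $c_1(F)\cdot K_Z=3\delta+2jr$ and $\gcd(r,\delta)=1$.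

## 10. Invariant direct images on $Y_0$

Put $F^\flat=(p_*q^*F)^\tau$. It is a direct summand of the bundle $p_*q^*F$ ($p$ is finite and flat), so it is a vector bundle, of rank $r$.

**Example 4.** Near a fixed point take $F=\mathcal O$ or $F=\mathcal O\otimes\mathrm{sgn}$, where $\tau$ acts with an extra sign. Near $C_i$ we have $p_*\mathcal O=\mathcal O\oplus M^{-1}$ with $M^2=\mathcal O(C_i)$, the summand $M^{-1}$ consisting of anti-invariant functions. So $F^\flat=\mathcal O$ in the first case and $M^{-1}$ in the second; $\deg M|_{C_i}=-1$.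

**Step 1: $F^\flat$ is exceptional.** Put $N=(p_*q^*\mathcal End\,F)^\tau$. An invariant endomorphism preserves invariant sections, so there is an injection $N\to\mathcal End(F^\flat)$, an isomorphism off the $C_i$; we compute its cokernel. Near a fixed point, extend an eigenbasis of the fibre of $F$ to local sections and project them to eigensections: $F\cong\mathcal O^a\oplus(\mathcal O\otimes\mathrm{sgn})^b$ on an invariant analytic neighbourhood. By Example 4, near $C_i$,
$$F^\flat=\mathcal O^a\oplus(M^{-1})^b,\quad N=\mathcal O^{a^2+b^2}\oplus(M^{-1})^{2ab},\quad\mathcal End\,F^\flat=\mathcal O^{a^2+b^2}\oplus(M^{-1})^{ab}\oplus M^{ab}.$$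
The map is the identity except on the components $\mathcal Hom(M^{-1},\mathcal O)=M$. There an anti-invariant function multiplies anti-invariant functions, with product in $M^{-2}=\mathcal O(-C_i)\subset\mathcal O$, so the map is the inclusion $M^{-1}=M(-C_i)\subset M$. So the cokernel on $C_i$ is $(M|_{C_i})^{ab}\cong\mathcal O_{\mathbb P^1}(-1)^{ab}$, which has no cohomology. Hence
$$H^i(Y_0,\mathcal End\,F^\flat)=H^i(N)=H^i(\hat Z,q^*\mathcal End\,F)^\tau=H^i(Z,\mathcal End\,F)^\tau,$$
of dimensions $(1,0,0)$, the identity being invariant.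

**Step 2: the degree.** The inclusion $p^*F^\flat\subset q^*F$ has cokernel supported on the curves $E_i$, and $p^*K_{Y_0}=q^*K_Z$ by (5). So $2c_1(F^\flat)\cdot K_{Y_0}=c_1(F)\cdot K_Z=3\delta+2jr$. As $r$ is odd, $\gcd(r,c_1(F^\flat)\cdot K_{Y_0})=\gcd(r,3\delta)=1$. In Example 3 these degrees are $18$ for $r=11$ and $59$ for $r=41$.

**Step 3: stability with respect to the nef class $K_{Y_0}$.** Let $A\subset F^\flat$ have rank $0<k<r$. As $p$ is flat, $p^*A\subset p^*F^\flat\subset q^*F$, so $q_*p^*A\subset q_*q^*F=F$ has rank $k$. Off the fixed points it agrees with $p^*A$, so $c_1(p^*A)$ is $q^*c_1(q_*p^*A)$ plus a combination of the $E_i$, and its $K_Z$-degree is $c_1(p^*A)\cdot q^*K_Z=2c_1(A)\cdot K_{Y_0}$. Stability of $F$ gives $c_1(A)\cdot K_{Y_0}/k<c_1(F^\flat)\cdot K_{Y_0}/r$.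

The surface $Y_0$ satisfies $p_g=q=0$, $K^2=1$, $H^2(\mathcal T)=0$, $\pi_1=1$, but $K_{Y_0}$ is only nef and big, with degree $0$ on the four curves $C_i$.

## 11. Deforming away the four $(-2)$-curves

**Step 1: a large family.** Embed $Y_0$ in a projective space $\mathbb P$ with $H^1(\mathcal O_{Y_0}(1))=0$. As $H^2(\mathcal O_{Y_0})=0$, the Euler sequence gives $H^1(\mathcal T_{\mathbb P}|_{Y_0})=0$. As also $H^2(\mathcal T_{Y_0})=0$, the normal sequence gives $H^1(N_{Y_0})=0$ and a surjection $H^0(N_{Y_0})\to H^1(\mathcal T_{Y_0})$. So $Y_0$ is a smooth point $s_0$ of the Hilbert scheme. Let $\mathcal Y\to\Xi$ be the universal family over a smooth irreducible open neighbourhood $\Xi$ of $s_0$; its Kodaira–Spencer map at $s_0$ is surjective. After shrinking $\Xi$, all fibres are smooth, diffeomorphic to $Y_0$ (so simply connected), and satisfy $H^2(\mathcal T)=0$, $p_g=q=0$, $K^2=1$.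

They are of general type. Indeed $h^0(-K_{Y_0})=0$, since $K_{Y_0}$ is nef and $K_{Y_0}\cdot(-K_{Y_0})=-1$; after shrinking, $h^0(-K_{Y_s})=0$. Then $h^2(2K_{Y_s})=0$ and $h^0(2K_{Y_s})\ge\chi(2K_{Y_s})=1+K^2=2$. So the Kodaira dimension is $\ge0$, and the minimal model has $K^2\ge1>0$, hence is of general type.

Surfaces of general type have $H^0(\mathcal T)=0$, so $h^1(\mathcal T_{Y_s})=-\chi(\mathcal T_{Y_s})=10\chi(\mathcal O)-2K^2=8$ is constant. After shrinking $\Xi$ the Kodaira–Spencer map is surjective at every $s\in\Xi$.

**Step 2: $K_{Y_s}$ is ample for general $s$.** Let $C$ be an irreducible curve on the geometric generic fibre with $K\cdot C\le0$; we derive a contradiction. Let $\mathcal H$ be the scheme of relative effective divisors of $\mathcal Y/\Xi$ with the Hilbert polynomial of $C$; it is projective over $\Xi$, as $\mathcal Y/\Xi$ is smooth and projective. The closure $\mathcal H'$ of the point of $\mathcal H$ defined by $C$ is irreducible and dominates $\Xi$, hence surjects onto it. Let $[C_0']\in\mathcal H'$ lie over $s_0$. Then $K_{Y_0}\cdot C_0'=K\cdot C\le0$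 and $C_0'^2=C^2$. As $K_{Y_0}$ is the pullback of an ample class under the contraction of $C_1,\dots,C_4$, we get $K\cdot C=0$ and $C_0'=\sum n_iC_i$ with $n_i\ge0$ not all zero. By adjunction $C^2\ge-2$, so $-2\sum n_i^2\ge-2$ and $C'_0=C_i$ for some $i$. Thus $\dim_{[C_i]}\mathcal H\ge\dim\mathcal H'\ge\dim\Xi$.

On the other hand, $H^0(N_{C_i})=0$, so $T_{[C_i]}\mathcal H\to T_{s_0}\Xi$ is injective. Its image lies in the kernel of $T_{s_0}\Xi\to H^1(\mathcal T_{Y_0})\to H^1(N_{C_i})=\mathbb C$, since this composite is the obstruction to extending $C_i$ to first order. The composite is surjective by (6) and Step 1. So $\dim_{[C_i]}\mathcal H<\dim\Xi$, a contradiction. Hence $K\cdot C>0$ for all curves on the geometric generic fibre. As $K^2=1$, $K$ is ample there by Nakai, hence on a dense open $\Xi^a\subset\Xi$.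

**Step 3: the component.** For $s\in\Xi^a$, $Y_s$ is a smooth stable surface with $H^2(\mathcal T)=0$, so the moduli stack is smooth at $[Y_s]$. The map from $\Xi^a$ to the moduli stack is surjective on tangent spaces, hence smooth, in particular open. So the image $\mathcal M^\circ$ of $\Xi^a$ is an irreducible open substack, contained in a unique irreducible component $\overline{\mathcal M}$, and all its members satisfy (3) and $K^2=1$.

## 12. Carrying the bundles to $K$ ample

**Step 1: extending $F^\flat$.** Let $r$ be admissible. Since $H^2(\mathcal End\,F^\flat)=0$, $F^\flat$ extends over the completion of $\Xi$ at $s_0$ (Grothendieck existence), and by Artin approximation there are an étale neighbourhood $\Xi_r\to\Xi$ of $s_0$, $\Xi_r$ irreducible, and a bundle $\mathcal F_r$ on $\mathcal Y_{\Xi_r}$ restricting to $F^\flat$ on $Y_0$. After shrinking $\Xi_r$, $\mathcal F_r$ is exceptional on all fibres, by semicontinuity; its rank $r$ and its degree against $K$ are constant, and they are coprime by Section 10.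

**Step 2: stability.** Take an irreducible curve in $\Xi_r$ through the base point that meets the preimage of $\Xi^a$. Suppose $\mathcal F_r$ is not $K$-stable at the geometric generic point of this curve. As in Lemma 11, over a discrete valuation ring (the normalization of the curve at a point over the base point, after finite base change) a torsion-free quotient of rank $0<k<r$ and slope at most that of $\mathcal F_r$ extends to a flat quotient. Its restriction to $Y_0$ has the same rank $k$ and the same degree against $K$. Modulo torsion it is a quotient of $F^\flat$ of rank $k$ whose $K_{Y_0}$-degree is not larger, because torsion has effective or zero $c_1$ and $K_{Y_0}$ is nef. This contradicts the stability of $F^\flat$ proved in Section 10. So $\mathcal F_r$ is $K$-stable at the generic point of the curve. Over the preimage of $\Xi^a$, $K$ is relatively ample, and slope stability equals Gieseker semistability by coprimality, which is open. Hence $\mathcal F_r$ is exceptional and $K$-slope stable on a nonempty open subset of $\Xi_r$ lying over $\Xi^a$. Its image $U_r\subset\Xi^a$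 is nonempty and open.

**Step 3: all admissible ranks on one surface.** The existence of a stable exceptional bundle of rank $r$ with degree coprime to $r$ depends only on $Y$. So it holds for all $Y$ in the image $\mathcal U_r\subset\mathcal M^\circ$ of $U_r$, a nonempty open subset of the irreducible $\mathcal M^\circ$. There are countably many admissible $r$, so $\bigcap_rU_r\ne\emptyset$ by Baire, and hence $\bigcap_r\mathcal U_r\neq\emptyset$. Every $Y$ in $\bigcap_r\mathcal U_r$ satisfies (3) and $K_Y^2=1$, and for every admissible $r$ it has a $K_Y$-slope-stable exceptional bundle of rank $r$ with degree coprime to $r$. The integers $r_n$ with $n\ge2$, $n\not\equiv1\pmod3$, are admissible and unbounded, so $S$ is infinite for $Y$ by Lemma 3. This proves Theorem 4 and disproves the conjecture. $\blacksquare$
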